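\title{Unipotent automorphisms and locally nilpotent vector fields\\ of an affine variety form closed sets}

\begin{abstract}
Let $X$ be an affine variety over an algebraically closed field $\Bbbk$ of characteristic zero. We prove that the unipotent automorphisms of $X$ form a closed subset of the ind-group $\operatorname{Aut}(X)$, and even of $\operatorname{End}(X)$, and that the locally nilpotent vector fields form a closed subset of the space of all vector fields. This answers a question of Furter and Kraft. Both statements follow from a uniform bound on the order of nilpotency in families of bounded degree. If the bound failed, an ultraproduct would give a finitely generated field with a valuation whose residue field contains $1/N$ for an infinite hyperinteger $N$. A Wronskian argument combined with resolution of singularities shows that $1/N$ lies in $\Bbbk$, which is impossible.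
\end{abstract}

\section{The question and the results}\label{sec:intro}

In $\operatorname{GL}_n$ the unipotent matrices are the solutions of $(g-1)^n=0$, and in the space of all $n\times n$ matrices the nilpotent ones are the solutions of $\xi^n=0$. Both sets are Zariski closed, and the reason is that one exponent, namely $n$, works for all matrices at once. The automorphism group of an affine variety acts on an infinite-dimensional space, the coordinate ring. Unipotent and nilpotent elements still make sense, but no exponent is given in advance. This paper shows that the two sets are closed nevertheless.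

\subsection*{Setting}
Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, and $X\subseteq\mathbb A^r$ is an affine variety, not necessarily irreducible. Its coordinate ring $A=\mathcal O(X)=\Bbbk[X_1,\dots,X_r]/I$ is reduced and is generated by the images $x_j$ of the $X_j$. We write $A_k\subseteq A$ for the image of the space of polynomials of degree at most $k$, and $1$ for identity maps.

An \emph{ind-variety} is a set $Z$ with a filtration $Z_1\subseteq Z_2\subseteq\cdots$, $Z=\bigcup_kZ_k$, where each $Z_k$ is an algebraic variety that is closed in $Z_{k+1}$. A subset $S\subseteq Z$ is \emph{closed} if $S\cap Z_k$ is closed in $Z_k$ for every $k$. We use three ind-varieties.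
\begin{itemize}
\item $\operatorname{End}(X)$, the set of morphisms $g\colon X\to X$. We identify $g$ with the tuple $(g^*x_1,\dots,g^*x_r)\in A^r$ and let $\operatorname{End}(X)_k=\operatorname{End}(X)\cap A_k^r$, a closed subset of the finite-dimensional space $A_k^r$.
\item $\operatorname{Aut}(X)$, embedded as a closed subset of $\operatorname{End}(X)\times\operatorname{End}(X)$ by $g\mapsto(g,g^{-1})$. Thus $\operatorname{Aut}(X)_k$ consists of the automorphisms $g$ with $g,g^{-1}\in\operatorname{End}(X)_k$.
\item $\operatorname{VEC}(X)=\operatorname{Der}_\Bbbk(A)$, the space of vector fields. It has countable dimension and is filtered by finite-dimensional subspaces. A subset is closed if and only if it meets every finite-dimensional subspace $V$ in a closed subset of $V$.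
\end{itemize}
A linear map $\nabla\colon A\to A$ is \emph{locally nilpotent} if for every $f\in A$ there is $m$ with $\nabla^mf=0$. An automorphism $g$ is \emph{unipotent} if $g^*-1$ is locally nilpotent; equivalently, $g=\lambda(1)$ for an algebraic action $\lambda$ of the additive group $\Bbbk^+$ on $X$. We denote by $\operatorname{Aut}^u(X)$ the set of unipotent automorphisms and by $\operatorname{LNV}(X)$ the set of locally nilpotent vector fields.

\subsection*{The question}
Furter and Kraft \cite{FK} pose the following as an open question: \emph{is $\operatorname{Aut}^u(X)$ closed in $\operatorname{Aut}(X)$, and is $\operatorname{LNV}(X)$ closed in $\operatorname{VEC}(X)$?}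

The matrix case suggests a positive answer, but its proof does not carry over. In a finite-dimensional space $V$ of vector fields, the locally nilpotent ones are the union of the increasing chain of closed sets $\{D\in V: D^mx_j=0\text{ for all }j\}$, $m\ge1$, and such a union need not be closed. For instance, the automorphisms of finite order of $\mathbb A^1$ are the union of the closed sets $\{g:g^{m!}=1\}$, and they meet the torus of scalings $x\mapsto\lambda x$ in the roots of unity, an infinite proper subset of $\Bbbk^\times$. So one has to decide whether the chain becomes stationary. It does.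

\begin{theorem}\label{thm:closed}
Let $X$ be an affine variety.
\begin{itemize}
\item[(a)] $\operatorname{Aut}^u(X)$ is closed in $\operatorname{End}(X)$, and hence in $\operatorname{Aut}(X)$.
\item[(b)] $\operatorname{LNV}(X)$ is closed in $\operatorname{VEC}(X)$.
\end{itemize}
\end{theorem}

\begin{theorem}[Uniform nilpotency]\label{thm:uniform}
Let $X$ be an affine variety.
\begin{itemize}
\item[(a)] For every $k$ there is $m$ such that $(g^*-1)^mx_j=0$ for all $j$ and all $g\in\operatorname{Aut}^u(X)\cap\operatorname{End}(X)_k$.
\item[(b)] For every finite-dimensional subspace $V\subseteq\operatorname{VEC}(X)$ there is $m$ such that $D^mx_j=0$ for all $j$ and all $D\in\operatorname{LNV}(X)\cap V$.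
\end{itemize}
\end{theorem}

The exponent $m$ must depend on $k$ and on $V$. On $\Bbbk[s,x]$ the derivation $D=\partial_s+s^k\partial_x$ has $D^{k+1}x=k!$ and $D^{k+2}x=0$, so it is locally nilpotent, and $(\exp D-1)^{k+1}x=k!$ as well. The proof is by contradiction and gives no value for $m$.

Section~\ref{sec:idea} shows how a uniform bound could fail, works out the idea of the proof in the plane, and describes the remaining steps.

\section{Can an exponent be a parameter?}\label{sec:idea}

For $i\ge0$ write $t^{\underline i}=t(t-1)\cdots(t-i+1)$. The following family comes close to contradicting Theorem~\ref{thm:uniform}(b).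

\begin{example}\label{ex:near}
Let $A=\Bbbk[s,s^{-1},x]$ and $D_t=\partial_s+t\,\frac xs\,\partial_x$ for $t\in\Bbbk$. These derivations lie in a two-dimensional space. From $D_t(xs^{-i})=(t-i)\,xs^{-i-1}$ we get
\[
D_t^{\,i}x=t^{\underline i}\;x\,s^{-i}.
\]
Hence $D_t$ is nilpotent on $x$ exactly when $t=N$ is a nonnegative integer, and then $D_N^Nx\ne0$. The order of nilpotency on $x$ is unbounded, and the set of $t$ for which it is finite is not closed. There is no contradiction with the theorems only because $D_t$ is not nilpotent on the generator $s^{-1}$.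
\end{example}

In this example $D_N$ kills $c=x/s^N$, so $x=cs^N$, and the exponent $N$ is a value of the algebraic parameter $t$. We have to show that this cannot happen for locally nilpotent derivations. The reason is visible in the formula $\partial_t(cs^t)=cs^t\log s$: moving the exponent creates a logarithm, and a logarithm is not a rational function.

To make this precise we need a function that detects the exponent. For a field $K$ and $0\ne p/q\in K(s)$ let $\deg(p/q)=\deg p-\deg q$. If $D=d/ds$ and $x\in K[s]$ has degree $N\ge1$, then at $s=\infty$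
\[
w=\frac{Dx}x=\frac Ns+\cdots,\qquad v=\frac1w=\frac sN+\cdots,\qquad \gamma=Dv=\frac1N+\cdots .
\]
The function $\gamma=D(x/Dx)$ is built from $x$ and $D$ alone, without reference to $s$, and its value at $s=\infty$ is $1/N$. In Example~\ref{ex:near} it equals $1/t$. The absence of logarithms takes the following form: \emph{the derivative of a rational function never has degree $-1$} (Lemma~\ref{lem:degree}).

\subsection*{A computation in the plane}
Let $A=\Bbbk[c,s]$, $D=\partial_s$ and $x=cs^N$ with $N\geq 1$, so that $v=s/N$ and $\gamma=1/N$. Let $E$ be any derivation of $A$, and consider the first-order deformation $D_\varepsilon=D+\varepsilon E$ acting on $\Bbbk(c,s)[\varepsilon]$, $\varepsilon^2=0$. Write $D_\varepsilon(x/D_\varepsilon x)=\gamma+\varepsilon\gamma'$. If the exponent could move, we would find an $E$ with $\gamma'$ a nonzero constant. We claim that $\deg_s\gamma'\neq0$ for every $E$.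

\emph{Step 1: the deformation is trivial.} The elements $Ec$ and $Es$ are polynomials in $s$, so they have polynomial primitives. Let $\Psi$ be a derivation with $D\Psi c=Ec$ and $D\Psi s=Es$. The derivation $D\Psi-\Psi D-E$ vanishes on $c$ and $s$, because $\Psi Dc=\Psi(0)=0$ and $\Psi Ds=\Psi(1)=0$; hence it is zero. This says that the ring automorphism $\Phi=1+\varepsilon\Psi$ satisfies $\Phi D_\varepsilon=D\Phi$.

\emph{Step 2: a trivial deformation does not move the exponent.} Put $\ell=\Psi x/x$, so that $\Phi x=x(1+\varepsilon\ell)$. Then $\Phi(D_\varepsilon x/x)=D(\Phi x)/\Phi x=w+\varepsilon D\ell$, and therefore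
\[
\gamma+\varepsilon\gamma'=\Phi(\gamma+\varepsilon\gamma')=D\Big(\frac1{w+\varepsilon D\ell}\Big)=\gamma-\varepsilon D(v^2D\ell).
\]
The first equality holds because $\gamma\in\Bbbk$. If $\gamma'=-D(v^2D\ell)$ had degree $0$, then $v^2D\ell$ would have degree $1$, and $D\ell$ would have degree $-1$, which is impossible.

In Example~\ref{ex:near} it is Step 1 that fails. There $D=D_N$, $E=\frac xs\partial_x$ and $\gamma'=-1/N^2$, and the equation $D\Psi c=Ec=c/s$ asks for a logarithm.

\subsection*{What remains to be done}
Three difficulties separate this computation from a proof.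

First, a sequence $D_n$ with unbounded exponents $N_n$ is not a family that one can differentiate. We need $N$ to be an integer, so that it is a degree, and at the same time transcendental over $\Bbbk$, so that derivations can see it. In an ultraproduct the class $N$ of the sequence $(N_n)$ has both properties. The coefficients of the $D_n$ give finitely many elements of the ultraproduct, and together with $A$ they generate a finitely generated field $F$ that contains $\gamma$ (Section~\ref{sec:ultra}). The operator ``$\partial/\partial\varepsilon+\Psi$'' becomes a derivation $T$ of $F$ that commutes with $D$. Steps 1 and 2 become Proposition~\ref{prop:span} (such $T$ span all derivations) and Lemma~\ref{lem:nonzero} ($\deg T\gamma\ne0$).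

Second, in general $\gamma=1/N+\cdots$ has lower-order terms, and $T$ does not act term by term on expansions at $s=\infty$. Already in the plane, $E=\partial_c$ gives $\Psi c=s$, $\Psi s=0$, $\ell=s/c$ and $\gamma'=-2s/(N^2c)$, which has degree $1$. So $\deg T\gamma\ne0$ does not yet say that $T$ kills the value of $\gamma$ at infinity. A Wronskian argument converts the information on degrees into a linear relation that expresses $d\gamma$ through differentials of functions vanishing at infinity (Section~\ref{sec:wronski}).

Third, this relation has to be evaluated at infinity, with respect to a valuation of $F$ about which little is known. Resolution of singularities replaces the valuation ring by a regular local ring, where the evaluation is a computation in coordinates (Section~\ref{sec:residue}). It gives $1/N\in\Bbbk$, which is false.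

\section{Two kinds of operators, and reductions}\label{sec:reductions}

We treat automorphisms and vector fields together. Let $R$ be a $\Bbbk$-algebra. A pair $(\sigma,\nabla)$ of $\Bbbk$-linear maps $R\to R$ is
\begin{itemize}
\item of \emph{type} (a) if $\sigma$ is an algebra endomorphism and $\nabla=\sigma-1$,
\item of \emph{type} (b) if $\sigma=1$ and $\nabla$ is a derivation.
\end{itemize}
In both cases $\sigma$ commutes with $\nabla$, and $\nabla$ kills $\Bbbk$.

\begin{lemma}\label{lem:rules}
Let $(\sigma,\nabla)$ be a pair of type \textup{(a)} or \textup{(b)} on $R$.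
\begin{itemize}
\item[(i)] $\nabla(fg)=\nabla f\cdot g+\sigma f\cdot\nabla g$ for $f,g\in R$. The elements on which $\nabla$ is nilpotent form a subalgebra.
\item[(ii)] If $R$ is a field and $g\ne0$, then $\displaystyle\nabla\Big(\frac fg\Big)=\frac{g\nabla f-f\nabla g}{g\cdot\sigma g}$.
\item[(iii)] Let $R$ be a field and $\sigma$ bijective. Let $R_0\supseteq\Bbbk$ be a subfield that is stable under $\sigma$ and $\nabla$, and let $T\colon R_0\to R$ be a $\Bbbk$-derivation. Then $C(T)=\sigma^{-1}(\nabla T-T\nabla)$ is a $\Bbbk$-derivation $R_0\to R$.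
\end{itemize}
\end{lemma}

\begin{proof}
(i) In type (b) this is the Leibniz rule, and in type (a) it is the identity $\sigma f\,\sigma g-fg=(\sigma f-f)g+\sigma f(\sigma g-g)$. The operators $\nabla\otimes1$ and $\sigma\otimes\nabla$ on $R\otimes_\Bbbk R$ commute, so iterating gives $\nabla^n(fg)=\sum_i\binom ni\,\sigma^i\nabla^{n-i}f\cdot\nabla^ig$. This vanishes for large $n$ if $\nabla$ is nilpotent on $f$ and on $g$.

(ii) In type (b) this is the quotient rule. In type (a), $\frac{\sigma f}{\sigma g}-\frac fg=\frac{g\sigma f-f\sigma g}{g\sigma g}$ and $g\sigma f-f\sigma g=g\nabla f-f\nabla g$.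

(iii) In type (b), both $\nabla T(fg)$ and $T\nabla(fg)$ contain the mixed terms $\nabla f\cdot Tg+Tf\cdot\nabla g$, which cancel, and what is left is $f\,C(T)g+g\,C(T)f$. In type (a), $C(T)=T-\sigma^{-1}T\sigma$, and $\sigma^{-1}T\sigma(fg)=f\,\sigma^{-1}T\sigma g+g\,\sigma^{-1}T\sigma f$.
\end{proof}

We recall how a unipotent automorphism arises from a derivation.

\begin{lemma}\label{lem:log}
Let $\sigma$ be a $\Bbbk$-algebra endomorphism of $A$ such that $\nabla=\sigma-1$ is locally nilpotent. Then $D=\sum_{i\ge1}\frac{(-1)^{i-1}}i\nabla^i$ is a locally nilpotent derivation and $\sigma=\exp D$. In particular $\sigma$ is bijective.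
\end{lemma}

\begin{proof}
Each $f\in A$ lies in the finite-dimensional space spanned by the $\nabla^if$. On it $\nabla$ is nilpotent, hence so is $D$, and the power series identity $\exp\log(1+\nabla)=1+\nabla$ holds; the inverse of $\exp D$ is $\exp(-D)$. Let $\sigma_tf=\sum_i\binom ti\nabla^if\in A[t]$. For $t\in\mathbb N$ this is $\sigma^tf$, so $\sigma_t(fg)=\sigma_tf\cdot\sigma_tg$ holds for all $t\in\mathbb N$ and therefore in $A[t]$. The coefficient of $t$ in $\sigma_tf$ is $Df$ and the constant term is $f$. Comparing coefficients of $t$ gives $D(fg)=fDg+gDf$.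
\end{proof}

\begin{proof}[Proof that Theorem~\ref{thm:uniform} implies Theorem~\ref{thm:closed}]
(b) Let $V\subseteq\operatorname{VEC}(X)$ be finite-dimensional and let $m$ be as in Theorem~\ref{thm:uniform}(b). A derivation that is nilpotent on all $x_j$ is locally nilpotent by Lemma~\ref{lem:rules}(i). Hence
\[
\operatorname{LNV}(X)\cap V=\{D\in V: D^mx_j=0\text{ for all }j\}.
\]
If $\xi_1,\dots,\xi_q$ is a basis of $V$, then $(\sum_ic_i\xi_i)^mx_j$ is a polynomial in the $c_i$ with coefficients in $A$. So the set is closed in $V$.

(a) Let $g\in\operatorname{End}(X)$ satisfy $(g^*-1)^mx_j=0$ for all $j$. By Lemma~\ref{lem:rules}(i), $g^*-1$ is locally nilpotent, and by Lemma~\ref{lem:log}, $g^*$ is bijective. So $g\in\operatorname{Aut}^u(X)$. With $m$ as in Theorem~\ref{thm:uniform}(a) we obtain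
\[
\operatorname{Aut}^u(X)\cap\operatorname{End}(X)_k=\{g\in\operatorname{End}(X)_k:(g^*-1)^mx_j=0\text{ for all }j\}.
\]
For $g=(g_1,\dots,g_r)\in\operatorname{End}(X)_k$ the map $g^*$ sends a monomial $x^\alpha$ to $g^\alpha$. Thus $g^*\colon A_l\to A_{kl}$ depends polynomially on $g\in A_k^r$, and by induction so does $(g^*)^ix_j\in A_{k^i}$. Hence the set is closed in $\operatorname{End}(X)_k$. Finally, $(g,g^{-1})\mapsto g$ is a morphism $\operatorname{Aut}(X)_k\to\operatorname{End}(X)_k$, so $\operatorname{Aut}^u(X)\cap\operatorname{Aut}(X)_k$ is closed in $\operatorname{Aut}(X)_k$.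
\end{proof}

\begin{lemma}\label{lem:irreducible}
It suffices to prove Theorem~\ref{thm:uniform} for irreducible $X$.
\end{lemma}

\begin{proof}
Let $\mathfrak p_1,\dots,\mathfrak p_l$ be the minimal primes of $A$, and $X_i\subseteq\mathbb A^r$ the corresponding components. Every derivation $D$ of $A$ preserves $\mathfrak p_i$. Indeed, choose $h\notin\mathfrak p_i$ that lies in all other minimal primes. For $f\in\mathfrak p_i$ we have $hf=0$, since $A$ is reduced. Then $hDf+fDh=0$, and multiplying by $h$ gives $h^2Df=0$, so $Df\in\mathfrak p_i$. By Lemma~\ref{lem:log}, if $g$ is unipotent then $g^*=\exp D$ and $(g^*)^{-1}=\exp(-D)$ preserve $\mathfrak p_i$ as well.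

Thus a locally nilpotent $D\in V$ induces a locally nilpotent derivation of $A/\mathfrak p_i$ that lies in the finite-dimensional image of $V$ in $\operatorname{VEC}(X_i)$, and a unipotent $g\in\operatorname{End}(X)_k$ induces a unipotent automorphism in $\operatorname{End}(X_i)_k$. Since $A\to\prod_iA/\mathfrak p_i$ is injective, the largest of the bounds for the $X_i$ is a bound for $X$.
\end{proof}

\emph{From now on $A$ is a domain with fraction field $\Bbbk(X)$, and $d=\dim X$.}

We shall use the following standard facts on a finitely generated extension $R/R_0$ of fields of characteristic zero, with transcendence basis $z_1,\dots,z_e$. The $R$-vector space $\Omega_{R/R_0}$ of K\"ahler differentials has the basis $dz_1,\dots,dz_e$, and $\operatorname{Der}_{R_0}(R,M)=\operatorname{Hom}_R(\Omega_{R/R_0},M)$ for every $R$-vector space $M$. Consequently: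
\begin{itemize}
\item[(D1)] an $R_0$-derivation $R\to M$ is determined by its values on $z_1,\dots,z_e$, and these values can be prescribed arbitrarily;
\item[(D2)] $df=0$ if and only if $f$ is algebraic over $R_0$.
\end{itemize}

\section{Slices and degrees}\label{sec:slices}

A nonzero locally nilpotent derivation makes $\Bbbk(X)$ a field of rational functions in one variable, the time along the orbits, in such a way that the elements of $A$ are polynomials. This is the only consequence of local nilpotency that we use.

\begin{lemma}\label{lem:slice}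
Let $D\ne0$ be a locally nilpotent derivation of $A$ with kernel $A^D$, and let $K_D\subseteq\Bbbk(X)$ be the fraction field of $A^D$. There is $s\in\Bbbk(X)$ with the following properties.
\begin{itemize}
\item[(i)] $s$ is transcendental over $K_D$, $A\subseteq K_D[s]$, $\Bbbk(X)=K_D(s)$, and $D=d/ds$.
\item[(ii)] The extension of $\exp D$ to $\Bbbk(X)$ is the $K_D$-automorphism with $s\mapsto s+1$.
\item[(iii)] There are $c_1,\dots,c_{d-1}\in A^D$ such that $c_1,\dots,c_{d-1},s$ is a transcendence basis of $\Bbbk(X)/\Bbbk$, and every derivation $E$ of $A$, extended to $\Bbbk(X)$, maps these $d$ elements into $K_D[s]$.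
\end{itemize}
\end{lemma}

\begin{proof}
Choose $f\in A$ with $Df\ne0$, let $i\ge1$ be maximal with $D^if\ne0$, and put $b=D^{i-1}f$, $a=Db$. Then $a\neq0$ and $Da=0$. Let $s=b/a$, so that $Ds=1$.

(i) The extension of $D$ to $\Bbbk(X)$ kills $K_D$. If $s$ had a minimal polynomial $P$ over $K_D$, then applying $D$ to $P(s)=0$ would give $P'(s)=0$ with $P'\ne0$ of smaller degree. So $s$ is transcendental. On $A[a^{-1}]$ we have $D(f/a^e)=(Df)/a^e$, so $D$ is locally nilpotent there with kernel $A^D[a^{-1}]\subseteq K_D$. We show by induction on $l$ that every $f\in A[a^{-1}]$ with $D^{l+1}f=0$ lies in $K_D[s]$. For $l=0$ it lies in the kernel. For $l\ge1$ the element $u=D^lf$ lies in the kernel and $D^l(f-\frac u{l!}s^l)=u-u=0$. Hence $A\subseteq K_D[s]$ and $\Bbbk(X)=K_D(s)$. A derivation that kills $K_D$ and sends $s$ to $1$ is $d/ds$.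

(ii) The map $\exp D$ fixes $A^D$, hence $K_D$, and sends $b$ to $b+a$ because $D^2b=0$.

(iii) By (i), $K_D$ has transcendence degree $d-1$ over $\Bbbk$, and it is generated as a field by $A^D$, which therefore contains a transcendence basis $c_1,\dots,c_{d-1}$. We have $Ec_i\in A\subseteq K_D[s]$ and $Es=(Eb-sEa)/a\in K_D[s]$, since $a\in K_D^\times$.
\end{proof}

Let $K_0$ be a field of characteristic zero and $s$ an indeterminate. On $K_0(s)$ we have the degree $\deg(p/q)=\deg p-\deg q$, with $\deg0=-\infty$, and the leading coefficient $\operatorname{lc}(p/q)=\operatorname{lc}(p)/\operatorname{lc}(q)$. For $e\in\mathbb Z$ let $P_e=\{f:\deg f\le e\}$, and for $f\in P_e$ let $\operatorname{co}_e(f)$ be $\operatorname{lc}(f)$ if $\deg f=e$ and $0$ otherwise. In other words, $\operatorname{co}_e(f)$ is the value of $fs^{-e}$ at $s=\infty$. This shows that $\operatorname{co}_e\colon P_e\to K_0$ is $K_0$-linear with kernel $P_{e-1}$, and that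
\begin{equation}\label{eq:mult}
P_eP_{e'}\subseteq P_{e+e'},\qquad \operatorname{co}_{e+e'}(ff')=\operatorname{co}_e(f)\operatorname{co}_{e'}(f').
\end{equation}

\begin{lemma}\label{lem:degree}
On $K_0(s)$ let either $\sigma$ be the $K_0$-automorphism with $s\mapsto s+1$ and $\nabla=\sigma-1$, or $\sigma=1$ and $\nabla=d/ds$. Then for all $e\in\mathbb Z$
\begin{equation}\label{eq:rule}
\nabla P_e\subseteq P_{e-1},\qquad \operatorname{co}_{e-1}(\nabla f)=e\cdot\operatorname{co}_e(f)\quad(f\in P_e).
\end{equation}
Consequently
\begin{equation}\label{eq:conseq}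
\deg f=e\notin\{0,-\infty\}\Rightarrow\deg\nabla f=e-1,\qquad \deg f=0\Rightarrow\nabla f\in P_{-2},
\end{equation}
and $\deg\nabla f\ne-1$ for all $f$. Moreover $\nabla\colon K_0[s]\to K_0[s]$ is surjective, and for $0\ne f\in K_0[s]$ the largest $i$ with $\nabla^if\neq0$ is $\deg f$.
\end{lemma}

\begin{proof}
For $i\ge0$ both $\frac{d}{ds}s^i$ and $(s+1)^i-s^i$ equal $is^{i-1}$ plus terms of lower degree, so \eqref{eq:rule} holds for a polynomial $f$ and $e=\deg f$. Let $f=p/q\neq0$ with $\deg p=a$, $\deg q=b$. In the formula of Lemma~\ref{lem:rules}(ii) the numerator $q\nabla p-p\nabla q$ lies in $P_{a+b-1}$ with coefficient $(a-b)\operatorname{lc}(p)\operatorname{lc}(q)$, and the denominator $q\cdot\sigma q$ has degree $2b$ and leading coefficient $\operatorname{lc}(q)^2$. This is \eqref{eq:rule} for $e=\deg f$. For $e>\deg f$ we have $\nabla f\in P_{e-2}$, and both sides of the equation in \eqref{eq:rule} vanish. The implications \eqref{eq:conseq} follow because $e\ne0$ in $\mathbb Z$ implies $e\neq0$ in $K_0$, and they leave no room for $\deg\nabla f=-1$. Finally, $\nabla$ kills $K_0$, and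 $\nabla s^{i+1}$ has degree exactly $i$ for each $i\ge0$; this gives the last two claims.
\end{proof}

\section{The ultraproduct}\label{sec:ultra}

\subsection*{An unbounded sequence}
Assume that Theorem~\ref{thm:uniform} fails for the irreducible variety $X$, in part (a) for some $k$ or in part (b) for some $V$. Then for every $m$ there are an operator $\nabla$, equal to $g^*-1$ or to $D$, and an index $j$ with $\nabla^mx_j\ne0$. One index $j$ occurs for infinitely many $m$; put $x=x_j$. Passing to a subsequence, we obtain for every $n\in\mathbb N$ a locally nilpotent derivation $D_n$ of $A$ and a pair $(\sigma_n,\nabla_n)$, namely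
\begin{itemize}
\item in case (a): $\sigma_n=g_n^*=\exp D_n$ with $g_n\in\operatorname{End}(X)_k$, and $\nabla_n=\sigma_n-1$ (Lemma~\ref{lem:log}),
\item in case (b): $\sigma_n=1$ and $\nabla_n=D_n\in V$,
\end{itemize}
such that $N_n=\max\{i:\nabla_n^ix\ne0\}$ is at least $1$ and strictly increasing in $n$. In both cases there is a finite-dimensional subspace $W\subseteq A$ with
\begin{equation}\label{eq:W}
\nabla_nx_j\in W\quad\text{for all $n$ and $j$},
\end{equation}
namely $W=A_k+A_1$ in case (a) and $W=\sum_jVx_j$ in case (b).

Since $\nabla_nx\ne0$, we have $D_n\ne0$. Let $K_n=K_{D_n}$, $s_n$ and $c_{1,n},\dots,c_{d-1,n}$ be as in Lemma~\ref{lem:slice}. The pair $(\sigma_n,\nabla_n)$ extends to $\Bbbk(X)=K_n(s_n)$, where it is one of the two pairs of Lemma~\ref{lem:degree}. In particular $N_n$ is the degree of $x$ in $s_n$.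

\subsection*{Ultraproducts}
Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. This is a family of subsets of $\mathbb N$ that is closed under finite intersections and under passing to supersets, contains no finite set, and contains $J$ or $\mathbb N\setminus J$ for every $J\subseteq\mathbb N$; it exists by Zorn's lemma. A property holds for \emph{almost all} $n$ if the set of $n$ for which it holds belongs to $\mathcal U$. Thus every property or its negation holds for almost all $n$, and finitely many properties that each hold for almost all $n$ hold simultaneously for almost all $n$.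

For sets $Z_n$ the \emph{ultraproduct} $\prod Z_n/\mathcal U$ is the set of sequences $(z_n)\in\prod Z_n$ modulo equality for almost all $n$; the class of $(z_n)$ is written $[z_n]$. If $Z_n=Z$ for all $n$ we write $Z^{\mathcal U}$ and regard $Z$ as the subset of classes of constant sequences. Maps $\varphi_n\colon Y_n\to Z_n$ induce a map $[\varphi_n]$, and in this way sums, products and orders are defined termwise. An ultraproduct of fields is a field: if $[z_n]\ne0$, then $z_n\neq0$ for almost all $n$, and $[z_n^{-1}]$ is the inverse. The ring $\mathbb Z^{\mathcal U}$ of hyperintegers is totally ordered, and $e'<e$ is equivalent to $e'\le e-1$.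

Put
\[
\mathbb F=\Bbbk(X)^{\mathcal U},\qquad K=\prod K_n/\mathcal U,\qquad \sigma=[\sigma_n],\qquad\nabla=[\nabla_n],\qquad N=[N_n].
\]
We have inclusions of rings $\mathbb Z^{\mathcal U}\subseteq\Bbbk^{\mathcal U}\subseteq K\subseteq\mathbb F$ and $A\subseteq A^{\mathcal U}\subseteq\mathbb F$; the first one uses $\mathbb Z\subseteq\Bbbk$. The pair $(\sigma,\nabla)$ on $\mathbb F$ is of type (a) or (b). The map $\sigma$ is an automorphism that fixes $K$, its inverse $[\sigma_n^{-1}]$ preserves $A^{\mathcal U}$, and $\nabla$ is $K$-linear and kills $K$. The hyperinteger $N$ is nonzero, and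
\begin{equation}\label{eq:notink}
1/N\notin\Bbbk ,
\end{equation}
because for $c\in\Bbbk$ the equation $1/N_n=c$ holds for at most one $n$.

The degrees and leading coefficients with respect to $s_n$ induce maps $\deg\colon\mathbb F^\times\to\mathbb Z^{\mathcal U}$ and $\operatorname{lc}\colon\mathbb F^\times\to K^\times$. We put $\deg0=-\infty$ and define $P_e\subseteq\mathbb F$ and $\operatorname{co}_e\colon P_e\to K$ for $e\in\mathbb Z^{\mathcal U}$ as in Section~\ref{sec:slices}. For $e=[e_n]$ and $f=[f_n]$, the condition $f\in P_e$ means $\deg f_n\le e_n$ for almost all $n$, and then $\operatorname{co}_e(f)=[\operatorname{co}_{e_n}(f_n)]$. Therefore $\deg$ is additive on products, $\operatorname{co}_e$ is $K$-linear with kernel $P_{e-1}$, and \eqref{eq:mult} and \eqref{eq:rule} hold in $\mathbb F$ for all $e,e'\in\mathbb Z^{\mathcal U}$. Since $\mathbb Z^{\mathcal U}\subseteq K$, the implications \eqref{eq:conseq} hold too, and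
\begin{equation}\label{eq:nolog}
\deg\nabla f\ne-1\quad\text{for all }f\in\mathbb F .
\end{equation}
Recall that a subring $O$ of a field is a \emph{valuation ring} if $z\in O$ or $z^{-1}\in O$ for every nonzero $z$ in the field; it is a local ring. The ring $P_0$ is a valuation ring of $\mathbb F$ with maximal ideal $P_{-1}$, and $\operatorname{co}_0\colon P_0\to K$ is a ring homomorphism with kernel $P_{-1}$ that is the identity on $K$.

\subsection*{A finitely generated subfield}
The field $\mathbb F$ is too large for geometry. Condition \eqref{eq:W} allows us to cut out a finitely generated subfield that is stable under $\nabla$. Let $b_1,\dots,b_M$ be a basis of $W$, write $\nabla_nx_j=\sum_l\theta_{jl,n}b_l$ with $\theta_{jl,n}\in\Bbbk$, and put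
\[
\theta_{jl}=[\theta_{jl,n}]\in\Bbbk^{\mathcal U},\qquad L=\Bbbk(\theta_{jl}:1\le j\le r,\ 1\le l\le M)\subseteq\Bbbk^{\mathcal U}.
\]
One should think of $L$ as the function field of a space of parameters for the sequence.

\begin{lemma}\label{lem:F}
The multiplication map $A\otimes_\Bbbk L\to\mathbb F$ is injective; let $A_L\subseteq A^{\mathcal U}$ be its image. The fraction field $F\subseteq\mathbb F$ of $A_L$ is finitely generated over $\Bbbk$, and every transcendence basis $z_1,\dots,z_d\in A$ of $\Bbbk(X)/\Bbbk$ is a transcendence basis of $F/L$. Moreover $\sigma F\subseteq F$ and $\nabla F\subseteq F$.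
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_p\in A$ be linearly independent over $\Bbbk$, and let $\sum_i[\alpha_{i,n}]a_i=0$ with $\alpha_{i,n}\in\Bbbk$. Then $\sum_i\alpha_{i,n}a_i=0$ for almost all $n$, and for these $n$ all $\alpha_{i,n}$ vanish. So the $a_i$ are linearly independent over $\Bbbk^{\mathcal U}\supseteq L$, which is the injectivity. Applied to the monomials in the $z_i$, it shows that the $z_i$ are algebraically independent over $L$; and each $x_j$ is algebraic over $\Bbbk(z_1,\dots,z_d)$. The field $F$ is generated by the $\theta_{jl}$ and the $x_j$. We have $\nabla x_j=\sum_l\theta_{jl}b_l\in A_L$ and $\nabla L=0$. In case (b) the product and quotient rules give $\nabla F\subseteq F$. In case (a), $\sigma$ fixes $L$ and $\sigma x_j=x_j+\nabla x_j\in A_L$, so $\sigma F\subseteq F$ and $\nabla F\subseteq F$.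
\end{proof}

Put $O_F=P_0\cap F$ and $\mathfrak m_F=P_{-1}\cap F$. Then $O_F\supseteq\Bbbk$ is a valuation ring of $F$ with maximal ideal $\mathfrak m_F$.

The element $s=[s_n]$ need not lie in $F$. Its place is taken by the function $v$ of Section~\ref{sec:idea}. Since $\deg x=N\ne0$, \eqref{eq:rule} shows that $\nabla x$ has degree $N-1$ and leading coefficient $N\operatorname{lc}(x)$. Define the following elements of $F$:
\[
v=\frac x{\nabla x},\qquad w=\frac1v,\qquad\gamma_i=\nabla^{i+1}v\ \ (i\ge0),\qquad\eta_i=v^i\gamma_i\ \ (i\ge1).
\]
Then $\deg v=1$ and $\operatorname{lc}(v)=1/N$, so $w\in\mathfrak m_F$, and by \eqref{eq:rule}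
\begin{equation}\label{eq:gamma}
\gamma_0\in O_F,\qquad\operatorname{co}_0(\gamma_0)=1/N .
\end{equation}
Because $\deg\gamma_0=0$, the degree drops by two in the next step: $\gamma_1\in P_{-2}$ by \eqref{eq:conseq}. Hence $\gamma_i\in P_{-1-i}$, and
\begin{equation}\label{eq:eta}
\eta_i\in\mathfrak m_F\quad(i\ge1).
\end{equation}
Our goal is to show that $\gamma_0\in\Bbbk+\mathfrak m_F$, in contradiction with \eqref{eq:notink} and \eqref{eq:gamma}.

\section{Flat derivations}\label{sec:flat}

Call a $\Bbbk$-derivation $T\colon F\to\mathbb F$ \emph{flat} if $T\nabla f=\nabla Tf$ for all $f\in F$, and let $H\subseteq\operatorname{Der}_\Bbbk(F,\mathbb F)$ be the set of flat derivations. In the notation of Lemma~\ref{lem:rules}(iii), $T$ is flat if and only if $C(T)=0$. Since $\nabla$ is $K$-linear, $H$ is a $K$-subspace. We allow values in $\mathbb F$ because the primitives that we have to take lie in $\mathbb F$ and not in $F$.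

\begin{proposition}\label{prop:span}
$H$ spans $\operatorname{Der}_\Bbbk(F,\mathbb F)$ as a vector space over $\mathbb F$.
\end{proposition}

\begin{proof}
For a $\Bbbk$-derivation $\Psi_n$ of $\Bbbk(X)$ let $C_n(\Psi_n)=\sigma_n^{-1}(\nabla_n\Psi_n-\Psi_n\nabla_n)$. This is a derivation by Lemma~\ref{lem:rules}(iii). Let $u$ be one of the elements $c_{1,n},\dots,c_{d-1,n},s_n$. Then $\nabla_nu\in\{0,1\}$, so $\Psi_n\nabla_nu=0$ and
\begin{equation}\label{eq:Cn}
C_n(\Psi_n)\,u=\sigma_n^{-1}\nabla_n\Psi_nu .
\end{equation}
Given such derivations $\Psi_n$ for all $n$, the map $\Psi=[\Psi_n]$ is a derivation of $\mathbb F$ that kills $\Bbbk^{\mathcal U}\supseteq L$, and $C(\Psi|_F)=[C_n(\Psi_n)]|_F$.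

\emph{Directions along $X$.} Let $\partial_{1,n},\dots,\partial_{d,n}$ be the derivations of $\Bbbk(X)$ dual to the transcendence basis $c_{1,n},\dots,c_{d-1,n},s_n$. Their values on the basis are $0$ or $1$, so $C_n(\partial_{i,n})=0$ by \eqref{eq:Cn} and (D1). Hence $\partial_i=[\partial_{i,n}]|_F$ lies in $H\cap\operatorname{Der}_L(F,\mathbb F)$. Let $z_1,\dots,z_d\in A$ be a transcendence basis of $\Bbbk(X)/\Bbbk$. By (D1), a nontrivial linear combination of $\partial_{1,n},\dots,\partial_{d,n}$ cannot kill all $z_j$, so $\det(\partial_{i,n}z_j)\ne0$ for every $n$, and $\det(\partial_iz_j)\neq0$ in $\mathbb F$. Thus $\partial_1,\dots,\partial_d$ are linearly independent over $\mathbb F$. By Lemma~\ref{lem:F} and (D1), $\operatorname{Der}_L(F,\mathbb F)$ has dimension $d$, so they span it.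

\emph{Directions along the parameters.} Let $\delta\colon L\to L$ be a $\Bbbk$-derivation. We construct $T\in H$ with $T|_L=\delta$. Let $\tilde\delta\colon F\to F$ be the derivation that extends $1\otimes\delta$ on $A\otimes_\Bbbk L=A_L$; it kills $A$ and preserves $A_L$. It differentiates the parameters and is in general not flat. Its defect
\[
E=-C(\tilde\delta)=\sigma^{-1}(\tilde\delta\nabla-\nabla\tilde\delta)\colon F\to\mathbb F
\]
is a derivation that plays the role of $E$ in Section~\ref{sec:idea}. It kills $L$, because $\nabla L=0$ and $\delta L\subseteq L$. Further, $Ex_j=\sigma^{-1}\tilde\delta\nabla x_j$ lies in $A^{\mathcal U}$, because $\tilde\delta\nabla x_j\in A_L\subseteq A^{\mathcal U}$. Write $Ex_j=[y_{j,n}]$ with $y_{j,n}\in A$.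

We claim that $E=[E_n]|_F$ with derivations $E_n$ of $A$. Let $\varphi_1,\dots,\varphi_q$ generate the ideal $I$ of $X$. Applying $E$ to $\varphi_i(x_1,\dots,x_r)=0$ gives $\sum_j\frac{\partial\varphi_i}{\partial X_j}(x)\,Ex_j=0$ in $\mathbb F$, where $(x)$ stands for $(x_1,\dots,x_r)$. So for almost all $n$
\[
\sum_j\frac{\partial\varphi_i}{\partial X_j}(x)\,y_{j,n}=0\qquad(1\le i\le q).
\]
For these $n$ the derivation $\Bbbk[X_1,\dots,X_r]\to A$ with $X_j\mapsto y_{j,n}$ kills the $\varphi_i$. By the product rule it kills $I$, since $I$ maps to zero in $A$, and so it descends to a derivation $E_n$ of $A$ with $E_nx_j=y_{j,n}$. Put $E_n=0$ for the other $n$, and extend $E_n$ to $\Bbbk(X)$. The derivations $E$ and $[E_n]|_F$ kill $L$ and agree on the $x_j$, so they are equal.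

Now we integrate. For $u\in\{c_{1,n},\dots,c_{d-1,n},s_n\}$ we have $E_nu\in K_n[s_n]$ by Lemma~\ref{lem:slice}(iii), hence $\sigma_nE_nu\in K_n[s_n]$. Since $\nabla_n$ is surjective on $K_n[s_n]$, by (D1) there is a derivation $\Psi_n$ of $\Bbbk(X)$ with $\nabla_n\Psi_nu=\sigma_nE_nu$ for these $d$ elements $u$. By \eqref{eq:Cn} and (D1), $C_n(\Psi_n)=E_n$. Let $\Psi=[\Psi_n]$ and $T=\tilde\delta+\Psi|_F$. Then $C(T)=-E+E=0$ and $T|_L=\delta$.

\emph{Conclusion.} Let $T'\in\operatorname{Der}_\Bbbk(F,\mathbb F)$. As $L/\Bbbk$ is finitely generated, (D1) gives $T'|_L=\sum_i\beta_i\delta_i$ with $\beta_i\in\mathbb F$ and $\delta_i\in\operatorname{Der}_\Bbbk(L,L)$. Choose $T_i\in H$ with $T_i|_L=\delta_i$. Then $T'-\sum_i\beta_iT_i$ lies in $\operatorname{Der}_L(F,\mathbb F)$, which is spanned by $\partial_1,\dots,\partial_d$.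
\end{proof}

\begin{lemma}\label{lem:nonzero}
For every $T\in H$ we have $\deg T\gamma_0\ne0$.
\end{lemma}

\begin{proof}
Let $\ell=Tx/x\in\mathbb F$. The quotient rule for $T$, flatness, and Lemma~\ref{lem:rules}(ii) give
\[
Tw=T\Big(\frac{\nabla x}x\Big)=\frac{x\,\nabla(Tx)-Tx\cdot\nabla x}{x^2}=\frac{\sigma x}x\,\nabla\ell .
\]
The factor $\sigma x/x$ equals $1+w$ in case (a) and $1$ in case (b), so it has degree $0$. By \eqref{eq:nolog}, $\deg Tw\ne-1$. Since $Tv=-v^2\,Tw$, we get $\deg Tv\neq1$. Finally $T\gamma_0=T\nabla v=\nabla(Tv)$, and by \eqref{eq:conseq} the element $\nabla f$ has degree $0$ only if $\deg f=1$.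
\end{proof}

\section{Wronskians and a relation between differentials}\label{sec:wronski}

Let $\Omega=\Omega_{F/\Bbbk}$, an $F$-vector space of finite dimension $\operatorname{trdeg}_\Bbbk F$, and $\Omega_{\mathbb F}=\mathbb F\otimes_F\Omega\supseteq\Omega$. Each $T\in\operatorname{Der}_\Bbbk(F,\mathbb F)$ defines an $\mathbb F$-linear form $\langle T,\cdot\rangle$ on $\Omega_{\mathbb F}$ with $\langle T,df\rangle=Tf$, and all linear forms arise in this way. Proposition~\ref{prop:span} therefore says:
\begin{equation}\label{eq:separate}
\text{if $\omega\in\Omega_{\mathbb F}$ and $\langle T,\omega\rangle=0$ for all $T\in H$, then $\omega=0$.}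
\end{equation}
Let $S=\{T\gamma_0:T\in H\}$, a $K$-subspace of $\mathbb F$. For $T\in H$ we have $T\gamma_i=\nabla^i(T\gamma_0)$. So a linear relation among $d\gamma_0,d\gamma_1,\dots$ is the same as a linear differential (or difference) equation in $\nabla$ satisfied by all elements of $S$. The size of the coefficients of such an equation is governed by the degrees of its solutions, and Lemma~\ref{lem:nonzero} says that the degree $0$ does not occur.

The case $S=Kh$ with $h\ne0$ shows the mechanism. Let $e=\deg h$ and $\beta=\nabla h/h$. Every element $f$ of $S$ satisfies $\nabla f=\beta f$, so $d\gamma_1=\beta\,d\gamma_0$ by \eqref{eq:separate}. Since $e\ne0$, the element $\beta$ has degree exactly $-1$, and $a=v\beta$ has degree $0$. From $\eta_1=v\gamma_1$ we get $v\,d\gamma_1=d\eta_1+\eta_1\frac{dw}w$, and hence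
\[
d\gamma_0=a^{-1}d\eta_1+a^{-1}\eta_1\,\frac{dw}w ,
\]
with $a^{-1}$ of degree $0$ and $\eta_1$ of negative degree. If $e=0$ were allowed, then $a$ would have negative degree, and the coefficient $a^{-1}$ would have a pole at infinity. In general $\beta$ is replaced by quotients of Wronskians.

For $h_1,\dots,h_m\in\mathbb F$ let $\operatorname{Wr}(h_1,\dots,h_m)=\det(\nabla^ih_j)_{0\le i<m,\;1\le j\le m}$.

\begin{lemma}\label{lem:wronski}
Let $h_1,\dots,h_m\in\mathbb F^\times$ have degrees $e_1,\dots,e_m\in\mathbb Z^{\mathcal U}$.
\begin{itemize}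
\item[(i)] For integers $i_1,\dots,i_m\ge0$ we have $\det(\nabla^{i_a}h_j)_{1\le a,j\le m}\in P_\epsilon$ with $\epsilon=\sum_je_j-\sum_ai_a$.
\item[(ii)] If the $e_j$ are distinct, then $\operatorname{Wr}(h_1,\dots,h_m)$ is nonzero of degree $\sum_je_j-\binom m2$.
\end{itemize}
\end{lemma}

\begin{proof}
By induction on $i$, \eqref{eq:rule} gives $\nabla^ih_j\in P_{e_j-i}$ and $\operatorname{co}_{e_j-i}(\nabla^ih_j)=e_j^{\,\underline i}\operatorname{lc}(h_j)$. By \eqref{eq:mult}, every term in the expansion of the determinant in (i) lies in $P_\epsilon$, and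
\[
\operatorname{co}_\epsilon\det(\nabla^{i_a}h_j)=\prod_j\operatorname{lc}(h_j)\cdot\det\big(e_j^{\,\underline{i_a}}\big).
\]
In (ii) the exponents are $0,\dots,m-1$. Since $t^{\underline i}$ is a monic polynomial of degree $i$, row operations turn the last determinant into the Vandermonde determinant $\prod_{i<j}(e_j-e_i)$. It is nonzero in $K$ because $\mathbb Z^{\mathcal U}\subseteq K$.
\end{proof}

\begin{proposition}\label{prop:relation}
There are an integer $m\ge0$ and elements $f_1,\dots,f_m\in O_F$, $\rho\in\mathfrak m_F$ such that
\begin{equation}\label{eq:relation}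
d\gamma_0=\sum_{i=1}^mf_i\,d\eta_i+\rho\,\frac{dw}w\qquad\text{in }\Omega_{F/\Bbbk}.
\end{equation}
\end{proposition}

\begin{proof}
\emph{Only finitely many degrees occur in $S$.} Let $h_j=T_j\gamma_0$, $1\le j\le m$, be nonzero elements of $S$ with distinct degrees $e_j$, and let $\mathcal M=(\nabla^ih_j)_{0\le i<m,\,1\le j\le m}$. If $\sum_{i<m}\mu_i\,d\gamma_i=0$ with $\mu_i\in\mathbb F$, then pairing with $T_j$ gives $\sum_i\mu_i\nabla^ih_j=0$ for all $j$. Since $\det\mathcal M\ne0$ by Lemma~\ref{lem:wronski}(ii), all $\mu_i$ vanish. So $d\gamma_0,\dots,d\gamma_{m-1}$ are linearly independent over $\mathbb F$, and $m\le\operatorname{trdeg}_\Bbbk F$.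

Now let $h_1,\dots,h_m$ consist of one element for each degree that occurs in $S\setminus\{0\}$. They span $S$ over $K$. Indeed, if $0\ne h\in S$ has degree $e_j$, then $h-\frac{\operatorname{lc}(h)}{\operatorname{lc}(h_j)}h_j\in S$ is zero or has smaller degree, and we use induction along the finite ordered set $\{e_1,\dots,e_m\}$.

If $m=0$, then $S=0$, so $d\gamma_0=0$ by \eqref{eq:separate}, and \eqref{eq:relation} holds with $\rho=0$. Let $m\ge1$.

\emph{The equation of $S$.} Let $\beta_0,\dots,\beta_{m-1}\in\mathbb F$ be the unique solution of the linear system $\nabla^mh_j=\sum_{i<m}\beta_i\nabla^ih_j$, $1\le j\le m$. As $\nabla$ is $K$-linear, $\nabla^mh=\sum_i\beta_i\nabla^ih$ for all $h\in S$, that is, $T\gamma_m=\sum_i\beta_iT\gamma_i$ for all $T\in H$. By \eqref{eq:separate},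
\begin{equation}\label{eq:dm}
d\gamma_m=\sum_{i<m}\beta_i\,d\gamma_i\qquad\text{in }\Omega_{\mathbb F}.
\end{equation}
The $\beta_i$ lie in $F$. To see this, extend $d\gamma_0,\dots,d\gamma_{m-1}$ to an $F$-basis of $\Omega$. It is also an $\mathbb F$-basis of $\Omega_{\mathbb F}$, and the coordinates of $d\gamma_m\in\Omega$ in it lie in $F$.

\emph{Degrees of the coefficients.} Let $\epsilon=\deg\det\mathcal M=\sum_je_j-\binom m2$. By Cramer's rule $\beta_i=\det\mathcal M_i/\det\mathcal M$, where $\mathcal M_i$ arises from $\mathcal M$ by replacing row $i$ with $(\nabla^mh_j)_j$. Lemma~\ref{lem:wronski}(i) gives $\det\mathcal M_i\in P_{\epsilon+i-m}$, so $\beta_i\in P_{i-m}$ and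
\[
a_i:=v^{m-i}\beta_i\in O_F\qquad(0\le i<m).
\]
For $i=0$ we can say more. The rows of $\mathcal M_0$ are $(\nabla^ih_j)_j$ for $1\le i\le m$ in a different order, so $\det\mathcal M_0=\pm\operatorname{Wr}(\nabla h_1,\dots,\nabla h_m)$. By Lemma~\ref{lem:nonzero} no $e_j$ is zero. By \eqref{eq:conseq} the elements $\nabla h_j$ are then nonzero with distinct degrees $e_j-1$, and Lemma~\ref{lem:wronski}(ii) gives $\deg\det\mathcal M_0=\epsilon-m$. Hence $\deg a_0=0$, and $a_0$ is a unit of $O_F$.

\emph{Solving for $d\gamma_0$.} Multiplying \eqref{eq:dm} by $v^m$ gives $v^md\gamma_m=a_0\,d\gamma_0+\sum_{1\le i<m}a_iv^id\gamma_i$. For $i\ge1$, differentiating $\eta_i=v^i\gamma_i$ and using $dv/v=-dw/w$ gives $v^id\gamma_i=d\eta_i+i\eta_i\frac{dw}w$. Therefore \eqref{eq:relation} holds with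
\[
f_m=a_0^{-1},\qquad f_i=-a_0^{-1}a_i\ \ (1\le i<m),\qquad\rho=a_0^{-1}\Big(m\eta_m-\sum_{1\le i<m}i\,a_i\eta_i\Big).
\]
The $f_i$ lie in $O_F$, and $\rho\in\mathfrak m_F$ by \eqref{eq:eta}.
\end{proof}

\section{Reducing differentials modulo a valuation}\label{sec:residue}

We would like to reduce \eqref{eq:relation} modulo $\mathfrak m_F$. Formally each term on the right becomes zero, so the residue class of $\gamma_0$ has zero differential. Two points need care. The natural map to the differentials of the residue field is defined on $\Omega_{O_F/\Bbbk}$, whereas \eqref{eq:relation} is an identity in $\Omega_{F/\Bbbk}$; and $dw/w$ has a pole. Both problems disappear on a regular local ring in which $w$ is a monomial in the parameters.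

\begin{proposition}\label{prop:residue}
Let $F/\Bbbk$ be a finitely generated field extension and $O\supseteq\Bbbk$ a valuation ring of $F$ with maximal ideal $\mathfrak m$. Let $\gamma,f_1,\dots,f_m\in O$, let $\eta_1,\dots,\eta_m,\rho\in\mathfrak m$ and $0\ne w\in\mathfrak m$, and assume that
\[
d\gamma=\sum_{i=1}^mf_i\,d\eta_i+\rho\,\frac{dw}w\qquad\text{in }\Omega_{F/\Bbbk}.
\]
Then $\gamma\in\Bbbk+\mathfrak m$.
\end{proposition}

The condition $f_i\in O$ cannot be dropped. For $F=\Bbbk(\gamma,z)$ and $O$ the local ring of the divisor $z=0$ we have $d\gamma=z^{-1}d(\gamma z)-\gamma z^{-1}dz$ with $\gamma z,z\in\mathfrak m$, and $\gamma\notin\Bbbk+\mathfrak m$. This is why it was essential that $a_0$ is a unit.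

\begin{proof}
\emph{A regular local ring dominated by $O$.} Choose generators of $F/\Bbbk$, and replace each one by its inverse if it does not lie in $O$. Let $B\subseteq O$ be the $\Bbbk$-algebra generated by these elements and by $\gamma,w,\rho$, the $f_i$ and the $\eta_i$. It is finitely generated with fraction field $F$. By Hironaka's theorems on resolution of singularities and principalization in characteristic zero, there is a proper birational morphism $Y\to\operatorname{Spec}B$, with $Y$ a smooth integral $\Bbbk$-scheme, such that the divisor of $w$ on $Y$ has simple normal crossings support. The last condition means that for every point $y\in Y$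
\begin{equation}\label{eq:snc}
w=u\,z_1^{n_1}\cdots z_p^{n_p}
\end{equation}
with $u$ a unit of $\mathcal O_{Y,y}$ and $z_1,\dots,z_p$ part of a regular system of parameters. (If one knows this at closed points, take a closed point $y_0$ in the closure of $y$. The $z_i$ that do not vanish at $y$ become units. The others generate a prime ideal whose height is their number, and the quotient of $\mathcal O_{Y,y}$ by it is a localization of a regular local ring; so they are part of a regular system of parameters at $y$.)

The valuative criterion of properness says that the morphism $\operatorname{Spec}O\to\operatorname{Spec}B$ lifts to a morphism $\operatorname{Spec}O\to Y$ that extends the inclusion $\operatorname{Spec}F\to Y$ of the generic point. Let $y$ be the image of the closed point and $C=\mathcal O_{Y,y}$, with maximal ideal $\mathfrak m_C$ and residue field $\kappa$. Then $B\subseteq C\subseteq O$, and $C\to O$ is a local homomorphism, so $\mathfrak m_C=\mathfrak m\cap C$. In particular $\gamma,f_i\in C$ and $\eta_i,\rho\in\mathfrak m_C$. Let $z_1,\dots,z_t$ be a regular system of parameters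 of $C$ with \eqref{eq:snc}. A bar denotes the class in $\kappa$.

\emph{Coordinates.} Let $y_1,\dots,y_q\in C$ lift a transcendence basis of the finitely generated field $\kappa$ over $\Bbbk$. The closure of $y$ has dimension $q$ and codimension $t$, so $t+q=\dim Y$. Since $Y$ is smooth, $\Omega_{C/\Bbbk}$ is free of rank $t+q$. In the exact sequence
\[
\mathfrak m_C/\mathfrak m_C^2\xrightarrow{\ d\ }\Omega_{C/\Bbbk}\otimes_C\kappa\to\Omega_{\kappa/\Bbbk}\to0
\]
the left term is spanned by the $z_i$ and the right term by the $d\bar y_l$. By Nakayama's lemma the $t+q$ elements $dz_1,\dots,dz_t,dy_1,\dots,dy_q$ generate $\Omega_{C/\Bbbk}$, so they form a basis. It follows that $\Omega_{C/\Bbbk}$ embeds into $F\otimes_C\Omega_{C/\Bbbk}=\Omega_{F/\Bbbk}$ and that these elements are an $F$-basis of $\Omega_{F/\Bbbk}$.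

\emph{Logarithmic differentials.} Let
\[
\Omega'=\bigoplus_{i\le p}C\,\frac{dz_i}{z_i}\ \oplus\ \bigoplus_{i>p}C\,dz_i\ \oplus\ \bigoplus_lC\,dy_l\ \subseteq\ \Omega_{F/\Bbbk}.
\]
This free $C$-module contains $\Omega_{C/\Bbbk}$, and it contains $\frac{dw}w=\frac{du}u+\sum_{i\le p}n_i\frac{dz_i}{z_i}$. Let $\lambda\colon\Omega'\to\Omega_{\kappa/\Bbbk}$ be the $C$-linear map that kills $dz_i/z_i$ for $i\le p$ and $dz_i$ for $i>p$, and sends $dy_l$ to $d\bar y_l$. On $\Omega_{C/\Bbbk}$ it coincides with the natural $C$-linear map $df\mapsto d\bar f$, because the two agree on the basis: both send $dy_l$ to $d\bar y_l$, the natural map sends $dz_i$ to $d\bar z_i=0$, and $\lambda(dz_i)=0$ for all $i$, since $\lambda(dz_i)=\bar z_i\,\lambda(dz_i/z_i)$ for $i\le p$.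

All terms of the given relation lie in $\Omega'$. Applying $\lambda$ gives
\[
d\bar\gamma=\sum_i\bar f_i\,d\bar\eta_i+\bar\rho\,\lambda\Big(\frac{dw}w\Big)=0,
\]
since $\bar\eta_i=0$ and $\bar\rho=0$. By (D2), $\bar\gamma$ is algebraic over $\Bbbk$, and so $\bar\gamma=c\in\Bbbk$ because $\Bbbk$ is algebraically closed. Thus $\gamma-c\in\mathfrak m_C\subseteq\mathfrak m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
By Lemma~\ref{lem:irreducible} we may assume that $X$ is irreducible. If the theorem fails, we are in the situation of Section~\ref{sec:ultra}. By \eqref{eq:gamma}, \eqref{eq:eta} and Proposition~\ref{prop:relation}, the hypotheses of Proposition~\ref{prop:residue} hold for $F$, $O_F$ and $\gamma_0$. So there is $c\in\Bbbk$ with $\gamma_0-c\in\mathfrak m_F\subseteq P_{-1}$. Applying $\operatorname{co}_0$, which is the identity on $\Bbbk$, we get $1/N=c$ from \eqref{eq:gamma}. This contradicts \eqref{eq:notink}.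
\end{proof}

By Section~\ref{sec:reductions}, Theorem~\ref{thm:closed} follows.

\begin{remark}[Where the hypotheses enter]
Local nilpotency on the whole ring $A$ gives the inclusion $A\subseteq K_n[s_n]$, which is needed to construct the $\Psi_n$ in Proposition~\ref{prop:span}. The bound on the degree, in the form \eqref{eq:W}, makes $L$ and $F$ finitely generated; this bounds the number $m$ in Proposition~\ref{prop:relation} and allows us to resolve singularities. Finite generation of $A$ is used for the same purpose and for the construction of the $E_n$. Characteristic zero is used in Lemmas~\ref{lem:log}, \ref{lem:slice} and~\ref{lem:degree}, for the inclusion $\mathbb Z^{\mathcal U}\subseteq\Bbbk^{\mathcal U}$, in (D1) and (D2), and in Hironaka's theorems.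
\end{remark}

\begin{thebibliography}{9}
\bibitem{FK} Jean-Philippe Furter and Hanspeter Kraft, \emph{On the geometry of the automorphism groups of affine varieties}, arXiv:1809.04175 (2018).
\end{thebibliography}
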